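# Commuting matrices and decompositions into lines: contractions that split extensions

## 1. Simultaneous diagonalization as a cohomological guess

Fix polynomial equations $P_j=0$ in $d$ commuting variables, and look at all $d$-tuples of pairwise commuting $n\times n$ matrices satisfying them. The tuples that one understands are those that can be diagonalized simultaneously. Such a tuple is given by a decomposition of $k^n$ into $n$ lines, together with one solution of the equations for each line. The other tuples have nilpotent parts, and a nilpotent matrix can be scaled to $0$. So the first guess is that *nilpotent parts do not matter for cohomology*: the space of all commuting tuples should have the same cohomology as the space of "lines with points attached". The guess turns out to be right, but a proof has to avoid the words "can be scaled to $0$", as we shall see.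

**The two spaces.** Let $k$ be an algebraically closed field of any characteristic, $\ell\neq\operatorname{char}k$ a prime, and $X=\operatorname{Spec}R$ an affine $k$-scheme of finite type.

* $C_n(X)$ is the affine scheme of finite type representing $S\mapsto \operatorname{Hom}_{k\text{-alg}}(R,M_n(S))$ on commutative $k$-algebras $S$. If $R$ is generated by variables $x_i$ with relations $P_j$, it is the scheme of tuples of commuting matrices $X_i$ with $P_j(X_i)=0$. A $k$-point is an algebra map $\rho:R\to M_n(k)$, that is, an $R$-module structure $M_\rho$ on $k^n$. In sheaf language, it is a coherent sheaf of length $n$ on $X$ with a framing $\Gamma\cong k^n$.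
* Let $T_n\subset \mathrm{GL}_n$ be the diagonal torus, $N_n$ its normalizer, $\mathfrak S_n=N_n/T_n$ the symmetric group. A point $gT_n$ of $\mathrm{GL}_n/T_n$ is an ordered decomposition $k^n=L_1\oplus\dots\oplus L_n$ into lines, $L_i=g\,ke_i$. Put
$$S_n(X)=X^n\times^{\mathfrak S_n}\mathrm{GL}_n/T_n,$$
the quotient of $X^n\times \mathrm{GL}_n/T_n$ by the diagonal $\mathfrak S_n$-action. A $k$-point is an *unordered* collection of pairs $(L_j,y_j)$ with $\bigoplus L_j=k^n$ and $y_j\in X(k)$.
* $\sigma:S_n(X)\to C_n(X)$ turns each $L_j$ into a skyscraper at $y_j$. In matrices, it sends $((y_j),gT_n)$ to $a\mapsto g\operatorname{diag}(a(y_1),\dots,a(y_n))g^{-1}$.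

The guess: *$\sigma^*:H^i(C_n(X))\to H^i(S_n(X))$ is an isomorphism for all $i$*, étale cohomology with $\mathbb Q_\ell$-coefficients. We test it. In this section I use that a variety which an $\mathbb A^1$-family of self-maps contracts to a point has the cohomology of a point (this is a case of Lemma 4 below). Write $\Lambda=\mathbb Q_\ell$.

**$n=1$.** Here $C_1(X)=X$ and $S_1(X)=X$, and $\sigma$ is the identity.

**$X$ a point.** Then $R=k$, so $C_n(X)$ is a point, and $S_n(X)=\mathrm{GL}_n/N_n$. The guess says that $\mathrm{GL}_n/N_n$ has the cohomology of a point. For $n=2$ we check this by hand. The variety $\mathrm{GL}_2/T_2$ is the set of pairs of distinct points of $\mathbb P^1$. It is an affine line bundle over $\mathbb P^1$, so it has $H^0=\Lambda$, $H^2=\Lambda\cdot c_1(L_1)$, and nothing else. Since $L_1\oplus L_2$ is trivial, $c_1(L_1)+c_1(L_2)=0$. The swap exchanges $L_1$ and $L_2$, so it acts on $H^2$ by $-1$. The invariants, which are the cohomology of $\mathrm{GL}_2/N_2$, are $\Lambda$ in degree $0$.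

The same example shows that torsion coefficients need care. If $\operatorname{char}k\ne2$, then $\mathrm{GL}_2/T_2\to\mathrm{GL}_2/N_2$ is a connected étale double cover, hence a nonzero class in $H^1(\mathrm{GL}_2/N_2,\mathbb Z/2)$, while a point has no $H^1$. So with $\mathbb Z/\ell^s$-coefficients something like $\ell>n$ is required.

**$X$ two points, $n=2$.** A map $k\times k\to M_2$ is an idempotent. Rank $0$ and rank $2$ give two isolated points of $C_2$; rank $1$ gives $\mathrm{GL}_2/T_2$. On the other side, $\mathfrak S_2$ acts on $X^2$ with two fixed points and one free orbit, so $S_2(X)$ is two copies of $\mathrm{GL}_2/N_2$ and one copy of $\mathrm{GL}_2/T_2$. They match.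

**$X=\mathbb A^1$.** Here $C_n(X)=M_n$ is an affine space. And $S_n(X)$ contracts over $\mathrm{GL}_n/N_n$ by multiplying all points $y_j$ by $t\in\mathbb A^1$. So $S_n(X)$ has the cohomology of $\mathrm{GL}_n/N_n$, which is that of a point by Lemma 5 below.

**$X$ a cone.** Let $X=\operatorname{Spec}A$ with $A=\bigoplus_{d\ge0}A_d$ finitely generated and $A_0=k$. For homogeneous $a$ of degree $d$ put $\rho_t(a)=t^d\rho(a)$. This is again an algebra map, so $C_n(X)$ contracts to the single point $a\mapsto a(0)I$. Likewise $S_n(X)$ contracts to $\mathrm{GL}_n/N_n$. Again both sides have the cohomology of a point. An instance is $X=\operatorname{Spec}k[z]/(z^2)$, $n=2$, where $C_2(X)$ is, up to nilpotents, the cone of nilpotent $2\times2$ matrices.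

## 2. The theorem, with no hypothesis on $X$ or $k$

**Definition.** $X$ is *locally homogeneous* if for every closed point $x\in X$ the completed local ring $\widehat{\mathcal O}_{X,x}$ is isomorphic to the completion, at $A_{>0}$, of a finitely generated graded $k$-algebra $A=\bigoplus_{d\ge0}A_d$ with $A_0=k$, so that the maximal ideal corresponds to $A_{>0}$.

Every smooth $X$ is locally homogeneous. Another example is the cusp $y^2=x^3$: at the origin give $x,y$ degrees $2,3$. Away from the origin the cusp is $\mathbb G_m$ with coordinate $y/x$, hence smooth.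

The problem comes from Asvin G, Yifeng Huang, Ruofan Jiang, Yifan Wei, "Matrix Points on Varieties", arXiv:2510.13380 (2025). The known result is that $\sigma^*$ is an isomorphism with $\mathbb Q_\ell$-coefficients if $\operatorname{char}k=0$ or $X$ is locally homogeneous. The conjecture is that both assumptions can be removed. We prove it.

**Theorem 1.** *Let $k$ be an algebraically closed field of any characteristic, $\ell\neq\operatorname{char}k$ a prime, $X=\operatorname{Spec}R$ an affine $k$-scheme of finite type, and $n\ge1$. Let $\Lambda=\mathbb Q_\ell$, or $\Lambda=\mathbb Z/\ell^s$ with $\ell>n$. Then*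
$$\sigma^*:H^i_{\rm et}(C_n(X),\Lambda)\longrightarrow H^i_{\rm et}(S_n(X),\Lambda)$$
*is an isomorphism for all $i$.*

In both cases $n!$ is invertible in $\Lambda$. That is the only thing we use about $\Lambda$ beyond the standard formalism.

## 3. Acyclic maps and contractions

A *variety* is a separated $k$-scheme of finite type. Étale cohomology does not see nilpotents, so we freely pass to reduced structures. Then locally closed subsets, and morphisms out of reduced varieties, can be described on $k$-points. $D(Y)=D^b_c(Y,\Lambda)$. Tate twists are trivialized. We use these textbook facts.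

* **Fact A.** The functors $f^*,Rf_*,Rf_!$ preserve $D$. A morphism in $D(Y)$ is an isomorphism if it is one on stalks at all $k$-points.
* **Fact B.** If $\kappa:Z\to Y$ is closed with open complement $\nu:U\to Y$, there is a triangle $\nu_!\nu^*\mathcal F\to\mathcal F\to\kappa_*\kappa^*\mathcal F\to$.
* **Fact C.** If $f$ is proper, then $Rf_*=Rf_!$. It commutes with base change, so that $(Rf_*\mathcal F)_y=R\Gamma(f^{-1}(y),\mathcal F)$, and the projection formula holds. If $u:U\to Y$ is locally closed, $f:Y'\to Y$ proper, $v:f^{-1}(U)\to Y'$ and $f_U:f^{-1}(U)\to U$, then $Rf_*v_!=u_!Rf_{U*}$.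
* **Fact D** (SGA 4 XV 2.2). For the projection $f:\mathbb A^N\times Z\to Z$, the map $\mathcal F\to Rf_*f^*\mathcal F$ is an isomorphism.
* **Fact E** (SGA 4 VIII 1.1). A universal homeomorphism induces an equivalence of étale topoi. In particular $\mathcal F\cong Rf_*f^*\mathcal F$.
* **Fact F.** The projective bundle formula; the Whitney formula; vanishing of Chern classes of trivial bundles.

**Lemma 2.** *A proper morphism $f:Y'\to Y$ of varieties which is bijective on $k$-points is a universal homeomorphism.*

*Proof.* The locus of points of $Y'$ at which the fibre of $f$ has dimension $\ge1$ is closed. A $k$-point in it would lie on a fibre with infinitely many $k$-points, so it has no $k$-point and is empty. Thus $f$ is quasi-finite and proper, hence finite. It is surjective, because its image is closed and contains all $k$-points. It is radicial: the complement of the diagonal in $Y'\times_YY'$ is of finite type and has no $k$-point, hence is empty. Finite, surjective and radicial means universal homeomorphism. $\square$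

**Definition.** For a variety $f:Y\to Z$ over $Z$ and $\mathcal F\in D(Z)$ put $K_Y(\mathcal F)=Rf_*f^*\mathcal F$. A $Z$-morphism $u:Y'\to Y$ induces, by the unit $\mathrm{id}\to Ru_*u^*$, a map $u^*:K_Y(\mathcal F)\to K_{Y'}(\mathcal F)$, and $(uv)^*=v^*u^*$. We call $f$ *acyclic* if $f^*:\mathcal F\to K_Y(\mathcal F)$ is an isomorphism for all $\mathcal F\in D(Z)$, and *universally acyclic* if this holds after every base change $Z'\to Z$ of varieties.

For $Z$ a point this says that $Y$ has the cohomology of a point. Over a larger base, acyclic fibres are not enough. Let $f:\mathbb G_m\sqcup\{0\}\to\mathbb A^1$ be the obvious bijection. Each fibre is a point. But with $j:\mathbb G_m\to\mathbb A^1$ and $i$ the inclusion of $0$ we have $Rf_*\Lambda=Rj_*\Lambda\oplus i_*\Lambda$, and its degree $0$ stalk at $0$ is $\Lambda\oplus\Lambda$. So every statement below is about a whole family at once.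

**Lemma 3.** *(i) Acyclic morphisms compose; so do universally acyclic ones. Both properties are Zariski-local on the base. (ii) If $u:Y'\to Y$ is a $Z$-morphism which is acyclic as a morphism to $Y$, then $u^*:K_Y(\mathcal F)\to K_{Y'}(\mathcal F)$ is an isomorphism for all $\mathcal F\in D(Z)$.*

*Proof.* With $f:Y\to Z$, we have $K_{Y'}(\mathcal F)=Rf_*Ru_*u^*f^*\mathcal F$, and $f^*\mathcal F\to Ru_*u^*f^*\mathcal F$ is an isomorphism. This is (ii). Composing with $\mathcal F\cong Rf_*f^*\mathcal F$ gives the first part of (i). Locality holds because $Rf_*$ commutes with restriction to opens of the base. $\square$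

**Lemma 4 (contraction).** *Let $e:W\to Z$ be a morphism of varieties with a section $s$ and a morphism $H:\mathbb A^1\times W\to W$ such that $eH=e\,\mathrm{pr}_W$, $H(1,\cdot)=\mathrm{id}$, $H(0,\cdot)=se$. Then $e$ is universally acyclic.*

*Proof.* The data $(e,s,H)$ base change along any $Z'\to Z$, so it is enough to show that $e$ is acyclic. Regard $\mathbb A^1\times W$ as a $Z$-scheme by $e\,\mathrm{pr}_W=eH$. Then $\mathrm{pr}_W$, $H$ and the inclusions $i_0,i_1:W\to\mathbb A^1\times W$ at $0$ and $1$ are $Z$-morphisms. By Fact D, $\mathrm{pr}_W$ is acyclic, so by Lemma 3(ii) $\mathrm{pr}_W^*:K_W(\mathcal F)\to K_{\mathbb A^1\times W}(\mathcal F)$ is an isomorphism. Since $i_0^*\mathrm{pr}_W^*=\mathrm{id}=i_1^*\mathrm{pr}_W^*$, both $i_0^*$ and $i_1^*$ are its inverse, so $i_0^*=i_1^*$. Hence on $K_W(\mathcal F)$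
$$\mathrm{id}=(Hi_1)^*=i_1^*H^*=i_0^*H^*=(Hi_0)^*=(se)^*=e^*s^*.$$
Also $s^*e^*=(es)^*=\mathrm{id}$ on $K_Z(\mathcal F)=\mathcal F$. So $e^*:\mathcal F\to K_W(\mathcal F)$ is an isomorphism. $\square$

The next lemma is the case "$X$ a point" of the theorem, in families.

**Lemma 5.** *For $m\le n$ and every variety $Z$, the projection $\mathrm{pr}:\mathrm{GL}_m/N_m\times Z\to Z$ is acyclic.*

*Proof.* By truncation we may take $\mathcal F$ to be a constructible sheaf on $Z$.

**Step 1: pass to the $\mathfrak S_m$-cover.** Let $\theta:\mathrm{GL}_m/T_m\times Z\to \mathrm{GL}_m/N_m\times Z$ be the finite étale $\mathfrak S_m$-torsor and $a$ the projection of its source to $Z$. Since $m!$ is invertible, the averaging idempotent $\varepsilon=\frac1{m!}\sum_{w}w$ acts on $\theta_*\theta^*\mathrm{pr}^*\mathcal F$ with image the invariants, which are $\mathrm{pr}^*\mathcal F$. So $\mathrm{pr}^*\mathcal F$ is the direct summand cut out by $\varepsilon$. As $\theta_*$ is exact, applying $R^i\mathrm{pr}_*$ gives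
$$R^i\mathrm{pr}_*\mathrm{pr}^*\mathcal F=(R^ia_*a^*\mathcal F)^{\mathfrak S_m}.$$

**Step 2: compute before taking invariants.** Let $B_m$ be the upper triangular Borel subgroup. Where $\mathrm{GL}_m\to\mathrm{GL}_m/B_m$ has a local section, $\mathrm{GL}_m/T_m\to\mathrm{GL}_m/B_m$ is a product with $B_m/T_m$, an affine space. So this map is universally acyclic, by Fact D and Lemma 3. Let $\bar a:\mathrm{GL}_m/B_m\times Z\to Z$ be the projection. It is proper, and $H^*(\mathrm{GL}_m/B_m,\Lambda)$ is free, because the flag variety is an iterated projective bundle. By proper base change and the projection formula, cup product gives isomorphisms $H^i(\mathrm{GL}_m/B_m,\Lambda)\otimes\mathcal F\to R^i\bar a_*\bar a^*\mathcal F$. Pulling back to $\mathrm{GL}_m/T_m$ we get an isomorphism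
$$H^i(\mathrm{GL}_m/T_m,\Lambda)\otimes\mathcal F\longrightarrow R^ia_*a^*\mathcal F,$$
which is $\mathfrak S_m$-equivariant by functoriality of the cup product.

**Step 3: compute the invariants.** Let $L_1,\dots,L_m$ be the tautological lines on $\mathrm{GL}_m/T_m$. They are the pullbacks of the successive quotients of the tautological flag on $\mathrm{GL}_m/B_m$. By the projective bundle formula, $H^*(\mathrm{GL}_m/T_m,\Lambda)=H^*(\mathrm{GL}_m/B_m,\Lambda)$ is generated as an algebra by $x_i=c_1(L_i)$, and $\mathfrak S_m$ permutes the $x_i$. Since $\bigoplus L_i$ is the trivial bundle $k^m$, the elementary symmetric functions $e_j(x)=c_j(\bigoplus L_i)$ vanish for $j\ge1$. Taking invariants is exact, so the invariants of $H^*$ are the image of $\Lambda[x_1,\dots,x_m]^{\mathfrak S_m}=\Lambda[e_1,\dots,e_m]$, that is, $\Lambda$ in degree $0$.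

The invariants are the image of $\varepsilon$, so $(H^i\otimes\mathcal F)^{\mathfrak S_m}=(H^i)^{\mathfrak S_m}\otimes\mathcal F$. Hence $R^i\mathrm{pr}_*\mathrm{pr}^*\mathcal F$ is $\mathcal F$ for $i=0$ (via the unit) and $0$ for $i>0$. $\square$

## 4. Modules at one point, and scaling their nilpotent parts

**Definition.** Let $m\ge1$. $Q_m\subset C_m(X)\times X$ is the closed subset of pairs $(\rho,x)$ with $(\rho(a)-a(x))^m=0$ for all $a\in R$. Equivalently, $M_\rho$ is supported at $x$. Let $p:Q_m\to X$ be the projection. It has the section $s_m(x)=(a\mapsto a(x)I,\ x)$, a closed immersion.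

For $X=\mathbb A^1$, $Q_m$ is the set of pairs $(A,x)$ with $A-xI$ nilpotent, so $Q_m\cong\mathbb A^1\times\{\text{nilpotent }m\times m\text{ matrices}\}$.

Here is why $Q_m$ is the heart of the matter. Fix distinct points $x_1,\dots,x_r$ with multiplicities $\nu_1,\dots,\nu_r$ adding up to $n$. A module with this support decomposes canonically as $\bigoplus M_{x_i}$, so such points of $C_n(X)$ form the space $\mathrm{GL}_n\times^{L}\prod_iQ_{\nu_i,x_i}$, where $L=\prod\mathrm{GL}_{\nu_i}$ and $Q_{m,x}$ is the fibre over $x$. The corresponding points of $S_n(X)$ form $\mathrm{GL}_n/\prod N_{\nu_i}$. Both map to $\mathrm{GL}_n/L$, with fibres $\prod Q_{\nu_i,x_i}$ and $\prod\mathrm{GL}_{\nu_i}/N_{\nu_i}$. Lemma 5 handles the second. So we want $Q_m$ to be acyclic over $X$.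

**Scaling nilpotents uniformly.** Choose generators $z_1,\dots,z_d$ of $\mathfrak m_x$. The obvious contraction of $Q_{m,x}$ is $\rho(z_i)\mapsto t\rho(z_i)$. For $m=2$ it works for every $X$. Indeed $M\supsetneq\mathfrak m_xM\supsetneq\mathfrak m_x^2M=0$ unless $\mathfrak m_xM=0$ already, so $\rho(a)=a(x)I+N(a-a(x))$ with $N:\mathfrak m_x/\mathfrak m_x^2\to M_2(k)$ linear and $N(u)N(v)=0$. These conditions are stable under $N\mapsto tN$. For $m=3$ it works too. The module is killed by $\mathfrak m_x^3$, and if $z_1,\dots,z_d$ is a basis of $\mathfrak m_x/\mathfrak m_x^2$, the relations of $R/\mathfrak m_x^3$ are all cubic monomials and some quadratic forms. All of these are homogeneous.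

It breaks for the cusp $y^2=x^3$ and $m=5$. Let $M$ be the quotient of $k[u^2,u^3]$ by the ideal spanned by $u^5,u^7,u^8,u^9,\dots$, with $x=u^2$, $y=u^3$. It has basis $1,u^2,u^3,u^4,u^6$, and
$$x:\ 1\mapsto u^2\mapsto u^4\mapsto u^6\mapsto 0,\quad u^3\mapsto0;\qquad y:\ 1\mapsto u^3\mapsto u^6\mapsto0,\quad u^2,u^4\mapsto0 .$$
The matrices $X,Y$ commute and $X^3=Y^2\ne0$. Then $(tY)^2=(tX)^3$ holds only for $t\in\{0,1\}$, so uniform scaling leaves the variety.

**Scaling with weights.** For the cusp the weights $2,3$ repair this: $(X,Y)\mapsto(t^2X,t^3Y)$. In general a grading of $\widehat{\mathcal O}_{X,x}$ as in Section 2 contracts $Q_{m,x}$: finite length modules supported at $x$ are $A$-modules killed by a power of $A_{>0}$, and $\rho_t(a)=t^d\rho(a)$ for $a\in A_d$ is again one. Here are the two points at which this approach stops. For an arbitrary $x\in X$ no grading is given, so there are no weights. And even where there is one, it contracts one fibre at a time, while acyclicity of fibres does not give acyclicity of $p$ (Section 3). We need a contraction which exists for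 every $R$ and moves with $x$.

## 5. Splitting off a subspace of the socle

Scale *extensions* instead of nilpotents. If $V_0\subset M$ is a submodule, conjugating by $\operatorname{diag}(tI,I)$ multiplies the upper right block by $t$, and at $t=0$ we reach the direct sum $V_0\oplus M/V_0$. The relations of $R$ are never touched, since each member of the family is an honest module. So this exists for all $X$. It requires a submodule.

The canonical choice is the socle. For $(\rho,x)\in Q_m$ let
$$\operatorname{soc}(\rho,x)=\{v\in k^m:\ \rho(a)v=a(x)v\ \text{ for all }a\in R\}.$$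
For $X=\mathbb A^1$ this is $\ker(A-xI)$. One would stratify $Q_m$ by $\dim\operatorname{soc}$ and contract each stratum by splitting off the socle. This fails: the contraction leaves its stratum. For $X=\mathbb A^1$, $x=0$ and the regular nilpotent $3\times3$ matrix,
$$\begin{pmatrix}0&1&0\\0&0&1\\0&0&0\end{pmatrix}\ \rightsquigarrow\ \begin{pmatrix}0&t&0\\0&0&1\\0&0&0\end{pmatrix},$$
and at $t=0$ the kernel has jumped from dimension $1$ to dimension $2$.

One could instead remember a submodule $V$ in the socle, allowed to be smaller than the socle. Then the contraction is defined, but forgetting $V$ changes the cohomology. For $X=\mathbb A^1$, $x=0$, $m=2$, the space $E=\{(A,V):V\text{ a line},\ V\subset\ker A,\ A^2=0\}$ is a line bundle over $\mathbb P^1$ and has an $H^2$, while the nilpotent cone has none. But look at the subset $E'=\{V\subsetneq\ker A\}=\{A=0\}\cong\mathbb P^1$. The restriction $H^*(E)\to H^*(E')$ is an isomorphism, so the *pair* $(E,E')$ has no cohomology. And $E\setminus E'$ maps bijectively to the stratum of nonzero nilpotents. The limit that leaves the stratum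 lands in $E'$, and $E'$ contracts to the same place as $E$. So what vanishes is not the cohomology of a stratum, but its cohomology *with extension by zero*. That is all a stratification argument needs.

**Proposition 6.** *For every $m\ge1$, the map $p:Q_m\to X$ is universally acyclic.*

*Proof.* Let $Z\to X$ be any variety over $X$. Base change everything to $Z$ without changing notation: points are written $(\rho,x)$, the point of $Z$ over $x$ being suppressed. We show that $p:Q_m\to Z$ is acyclic. Let $\mathcal F\in D(Z)$.

**Step 1: stratify by the dimension of the socle.** The socle is nonzero, because $M_\rho\ne0$ is killed by a power of $\mathfrak m_x$. It is the common kernel of $\rho(a_j)-a_j(x)$ for finitely many generators $a_j$ of $R$, so $Q^{\ge s}=\{\dim\operatorname{soc}\ge s\}$ is closed. We have $Q^{\ge1}=Q_m$. If the socle is all of $k^m$, then $\rho(a)=a(x)I$; so $Q^{\ge m}=s_m(Z)$. Let $u_s:Q^s=Q^{\ge s}\setminus Q^{\ge s+1}\to Q_m$ be the inclusion.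

**Claim.** $Rp_*(u_{s!}u_s^*p^*\mathcal F)=0$ for $1\le s<m$.

**Step 2: the Claim implies the Proposition.** Let $z_s:Q^{\ge s}\to Q_m$ be the inclusion. Fact B on $Q^{\ge s}$ gives triangles
$$u_{s!}u_s^*p^*\mathcal F\to z_{s*}z_s^*p^*\mathcal F\to z_{s+1,*}z_{s+1}^*p^*\mathcal F\to .$$
Apply $Rp_*$ for $s=1,\dots,m-1$. By the Claim, $Rp_*p^*\mathcal F\to Rp_*z_{m*}z_m^*p^*\mathcal F$ is an isomorphism. As $Q^{\ge m}=s_m(Z)$ and $ps_m=\mathrm{id}$, the target is $\mathcal F$ and the map is $s_m^*:K_{Q_m}(\mathcal F)\to\mathcal F$. Since $s_m^*p^*=\mathrm{id}$, the map $p^*:\mathcal F\to K_{Q_m}(\mathcal F)$ is the inverse of an isomorphism. It remains to prove the Claim. Fix $1\le s<m$.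

**Step 3: replace the stratum by a pair over a Grassmannian.** Let $\mathrm{Gr}=\mathrm{Gr}(s,k^m)$ and
$$E=\{(\rho,x,V)\in Q_m\times\mathrm{Gr}:\ V\subset\operatorname{soc}(\rho,x)\},$$
closed in $Q_m\times\mathrm{Gr}$. The projection $f:E\to Q_m$ is proper with image $Q^{\ge s}$. Put
$$E^\circ=\{V=\operatorname{soc}\}=f^{-1}(Q^s)\xrightarrow{\ \nu\ }E\xleftarrow{\ \kappa\ }E'=\{V\subsetneq\operatorname{soc}\}=f^{-1}(Q^{\ge s+1}),$$
an open subset and its closed complement. The map $f^\circ:E^\circ\to Q^s$ is proper and bijective on $k$-points, so by Lemma 2 it is a universal homeomorphism. By Facts C and E,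
$$Rf_*(\nu_!\nu^*f^*p^*\mathcal F)=u_{s!}Rf^\circ_*f^{\circ*}u_s^*p^*\mathcal F=u_{s!}u_s^*p^*\mathcal F.$$
Let $\varphi:E\to\mathrm{Gr}\times Z$ be the projection and $\mathcal F'=\mathrm{pr}_Z^*\mathcal F$. As $pf=\mathrm{pr}_Z\varphi$, we have $f^*p^*\mathcal F=\varphi^*\mathcal F'$ and
$$Rp_*(u_{s!}u_s^*p^*\mathcal F)=R\mathrm{pr}_{Z*}\,R\varphi_*(\nu_!\nu^*\varphi^*\mathcal F').$$
So it suffices that $R\varphi_*(\nu_!\nu^*\varphi^*\mathcal F')=0$. By the triangle of Fact B on $E$, this says exactly that
$$\kappa^*:K_E(\mathcal F')\to K_{E'}(\mathcal F')\quad\text{over }\mathrm{Gr}\times Z \tag{1}$$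
is an isomorphism.

**Step 4: trivialize over the Grassmannian.** The assertion (1) is local on $\mathrm{Gr}$. Let $V_0=k^s\subset k^m$ be the standard subspace. The opens $O\subset\mathrm{Gr}$ with a morphism $\gamma:O\to\mathrm{GL}_m$ satisfying $\gamma(V)V_0=V$ cover $\mathrm{Gr}$. Via $(\rho,x,V)\mapsto(V,\gamma(V)^{-1}\rho\gamma(V),x)$ we get, over $O\times Z$, $E|_O\cong O\times E_0$ and $E'|_O\cong O\times E_0'$, where
$$E_0=\{(\rho,x):V_0\subset\operatorname{soc}\}=\Big\{\rho(a)=\begin{pmatrix}a(x)I&b(a)\\0&c(a)\end{pmatrix}\Big\},\qquad E_0'=\{V_0\subsetneq\operatorname{soc}\}.$$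
Here $c$ is the module structure on $k^m/V_0$, which is supported at $x$. So we have a map over $Z$
$$e:E_0\to Q_{m-s},\quad(\rho,x)\mapsto(c,x),\qquad\text{with section }(c,x)\mapsto(a\mapsto a(x)I\oplus c(a),\ x).$$

**Step 5: contract $E_0$ and $E_0'$ simultaneously.** Put
$$H(t,(\rho,x))=\Big(a\mapsto\begin{pmatrix}a(x)I&t\,b(a)\\0&c(a)\end{pmatrix},\ x\Big).$$
For $t\ne0$ this is conjugation of $\rho$ by $\operatorname{diag}(tI_s,I_{m-s})$; for $t=0$ it is the module $V_0\oplus(k^m/V_0)$. In both cases the result lies in $E_0$. So $H:\mathbb A^1\times E_0\to E_0$ is a morphism, it does not change $(c,x)$, it is the identity at $t=1$, and at $t=0$ it is the section composed with $e$. Lemma 4 applies to $e$.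

Now check that $H$ and the section restrict to $E_0'$. For $t\neq0$, the matrix $\operatorname{diag}(tI_s,I_{m-s})$ stabilizes $V_0$, so conjugation by it preserves the condition $V_0\subsetneq\operatorname{soc}$. For $t=0$, and for the section, let $N=k^m/V_0$ with structure $c$. Then $\operatorname{soc}(V_0\oplus N)=V_0\oplus\operatorname{soc}N\supsetneq V_0$, because $N\neq0$; this is where $s<m$ is used. So Lemma 4 applies to $e'=e|_{E_0'}:E_0'\to Q_{m-s}$ as well.

**Step 6: conclude.** By Step 5 the maps $e$ and $e'$ are universally acyclic, so after taking the product with $O$ both are acyclic. By Lemma 3(ii), over $O\times Z$, both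
$$e^*:K_{O\times Q_{m-s}}(\mathcal F')\to K_{O\times E_0}(\mathcal F'),\qquad e'^*=\kappa^*e^*:K_{O\times Q_{m-s}}(\mathcal F')\to K_{O\times E_0'}(\mathcal F')$$
are isomorphisms. Hence so is $\kappa^*$, which is (1). $\square$

The proof is not an induction on $m$: nothing about $Q_{m-s}$ was used except that $E_0$ and $E_0'$ both contract onto it.

## 6. Support strata and the varieties $E_\nu$ of flagged modules

From now on $G=\mathrm{GL}_n$, $T=T_n$, $C=C_n(X)$, $S=S_n(X)$. Since $\mathfrak S_n$ acts freely on $G/T$, the map $X^n\times G/T\to S$ is a finite étale $\mathfrak S_n$-torsor, and the $k$-points of $S$ are as described in Section 1.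

For $\rho\in C(k)$ let $\mathrm{cyc}(\rho)=\sum_x\dim(M_{\rho,x})[x]$, where $M_{\rho,x}$ is the summand of $M_\rho$ supported at $x$. Fix for every partition of $n$ an order $\nu=(\nu_1,\dots,\nu_r)$ of its parts, all $\nu_i\ge1$, and let $C_\nu$ be the set of $\rho$ with $\mathrm{cyc}(\rho)=\sum\nu_i[x_i]$ for *distinct* $x_i$.

The comparison of Section 4 suggests treating each $C_\nu$ separately. But gluing needs the cohomology of $C$ with coefficients in the extension by zero $j_{\nu!}\Lambda$, which depends on how points of $C_\nu$ collide. The remedy is a space that is proper over $C$, and on which the points $x_1,\dots,x_r$ remain labelled after collision.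

**Definition.** Let $P\supset L=\prod\mathrm{GL}_{\nu_i}$ be the standard block upper triangular parabolic and its Levi subgroup, and $\mathrm{Fl}=G/P$ the variety of flags $0=F_0\subset F_1\subset\dots\subset F_r=k^n$ with $\dim F_i/F_{i-1}=\nu_i$. Put
$$E_\nu=\{(\rho,F,x)\in C\times\mathrm{Fl}\times X^r:\ \rho(a)F_i\subset F_i,\ (\rho(a)-a(x_i))^nF_i\subset F_{i-1}\ \text{ for all }a,i\},$$
a closed subset, with projections $q:E_\nu\to C$ and $e:E_\nu\to X^r$. In words, $F$ is a flag of submodules with $F_i/F_{i-1}$ supported at $x_i$. So $\mathrm{cyc}(\rho)=\sum\nu_i[x_i]$ on $E_\nu$; the $x_i$ may coincide.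

Example: $X=\mathbb A^1$, $n=2$. Then $E_{(1,1)}$ is the set of pairs $(A,F_1)$ with $F_1$ an eigenline of $A$, where $x_1$ is the eigenvalue on $F_1$ and $x_2$ the one on $k^2/F_1$. The fibre of $q$ over $A$ is two points if the eigenvalues differ, one point if $A$ is a nontrivial Jordan block, and $\mathbb P^1$ if $A$ is scalar. And $E_{(2)}=Q_2$.

**Step 1: $q$ is proper.** Let $a_1,\dots,a_d$ generate $R$. On $E_\nu$, $a_j(x_i)$ is a root of the characteristic polynomial of $\rho(a_j)$. These monic equations in the coordinates $a_j(x_i)$ cut out a closed subset $Y\subset C\times X^r$ which is finite over $C$. As $E_\nu$ is closed in $Y\times\mathrm{Fl}$, it is proper over $C$.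

**Step 2: the image of $q$.** Let $\mathrm{cyc}(\rho)=\sum\nu_i[x_i]$, with $x_i$ not necessarily distinct. Decompose $M_\rho=\bigoplus_yM_y$ and choose a complete flag of submodules in each $M_y$. Let $F_i$ be the direct sum over $y$ of the members of dimension $\sum_{j\le i,\,x_j=y}\nu_j$. Passing from $F_{i-1}$ to $F_i$ changes only the summand at $y=x_i$, and there by dimension $\nu_i$. So $F_i/F_{i-1}$ is supported at $x_i$ and $(\rho,F,x)\in E_\nu$. Thus $\overline C_\nu:=q(E_\nu)$ is the set of all $\rho$ with $\mathrm{cyc}(\rho)=\sum\nu_i[x_i]$ for some $x\in X(k)^r$. It is closed by Step 1.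

**Step 3: the filtration of $\Lambda_C$.** Let $C_{\le r}$ be the set of $\rho$ with at most $r$ support points. It is the union of the $\overline C_\nu$ with $\nu$ having at most $r$ parts, hence closed. If $\nu$ has $r$ parts, then $C_\nu=\overline C_\nu\setminus C_{\le r-1}$: exactly $r$ support points means that the $x_i$ are distinct. So $C_{\le r}\setminus C_{\le r-1}$ is the disjoint union of the $C_\nu$ with $\nu$ having $r$ parts. Each of these finitely many sets is closed in it, hence also open in it. Write $j_\nu:C_\nu\to C$ for the inclusion and $\Lambda_{\le r}$ for $\Lambda$ on $C_{\le r}$ extended by zero to $C$. Fact B gives triangles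
$$\bigoplus_{\nu\text{ with }r\text{ parts}}j_{\nu!}\Lambda\to\Lambda_{\le r}\to\Lambda_{\le r-1}\to,\qquad \Lambda_{\le0}=0,\quad\Lambda_{\le n}=\Lambda_C.$$
The maps $H^*(C,\mathcal F)\to H^*(S,\sigma^*\mathcal F)$ are natural in $\mathcal F\in D(C)$ and compatible with triangles. By the five lemma, Theorem 1 follows if for every $\nu$
$$H^*(C,j_{\nu!}\Lambda)\to H^*(S,\sigma^*j_{\nu!}\Lambda)\ \text{ is an isomorphism.}\tag{2}$$

**Step 4: order the support points.** Fix $\nu$ with $r$ parts. Over $C_\nu$ the map $q$ is finite; its fibres are the orderings of the support. Here are the details. Let $h:X^{r,\circ}\to X^r$ be the open locus of pairwise distinct points, $E^\circ=e^{-1}(X^{r,\circ})$ and $q^\circ=q|_{E^\circ}$. As $\mathrm{cyc}(\rho)=\sum\nu_i[x_i]$ on $E_\nu$, we have $E^\circ=q^{-1}(C_\nu)$, so $q^\circ:E^\circ\to C_\nu$ is proper. Let $(\rho,F,x)\in E^\circ$. The submodule $F_i$ has cycle $\sum_{j\le i}\nu_j[x_j]$ and $\dim M_{\rho,x_j}=\nu_j$, so $F_i=\bigoplus_{j\le i}M_{\rho,x_j}$. Hence $x$ determines $F$, and the fibre of $q^\circ$ over $\rho$ is the set of orderings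 $(x_1,\dots,x_r)$ of the support with $\dim M_{\rho,x_i}=\nu_i$. It is simply transitive under
$$\Gamma=\{w\in\mathfrak S_r:\nu_{w(i)}=\nu_i\ \text{ for all } i\},$$
and $q^\circ$, being proper with finite fibres, is finite.

**Step 5: $\Lambda_{C_\nu}$ is a direct summand of $\mathcal L:=q^\circ_*\Lambda$.** The map $E^\circ\to C_\nu\times X^{r,\circ}$, $(\rho,F,x)\mapsto(\rho,x)$, is proper because $q^\circ$ is, and injective on $k$-points by Step 4. By Lemma 2 it is a universal homeomorphism onto its closed image $I$. The set $I$ is stable under $\Gamma$ permuting the coordinates of $X^{r,\circ}$, and $I\to C_\nu$ is $\Gamma$-invariant. So $\Gamma$ acts on $\mathcal L=(I\to C_\nu)_*\Lambda$. The stalk of $\mathcal L$ at $\rho$ is the space of $\Lambda$-valued functions on the fibre, and $\Gamma$ permutes the fibre simply transitively. So $\Lambda_{C_\nu}\to\mathcal L$ is an isomorphism onto $\mathcal L^\Gamma$. As $|\Gamma|$ divides $r!$, which divides $n!$, it is invertible in $\Lambda$, and averaging makes $\Lambda_{C_\nu}$ a direct summand of $\mathcal L$. By naturality, the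 map in (2) is a retract of the map in (3), so (2) follows from
$$H^*(C,j_{\nu!}\mathcal L)\to H^*(S,\sigma^*j_{\nu!}\mathcal L)\ \text{ is an isomorphism.}\tag{3}$$

## 7. Translating (3) into a map $\tau:D\to E_\nu$

Let $\mathfrak S_\nu=\prod\mathfrak S_{\nu_i}\subset\mathfrak S_n$ be the block permutations and $N_\nu=T\rtimes\mathfrak S_\nu=\prod N_{\nu_i}\subset L$. Put
$$D=X^r\times G/N_\nu,\qquad e_D:D\to X^r\ \text{ the projection.}$$
A $k$-point of $G/N_\nu$ is an $r$-tuple of unordered sets of lines ("blocks") of sizes $\nu_1,\dots,\nu_r$, which together form a direct sum decomposition of $k^n$. We build the commutative square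
$$\begin{array}{ccc}D&\xrightarrow{\ \tau\ }&E_\nu\\ {\scriptstyle s}\downarrow&&\downarrow{\scriptstyle q}\\ S&\xrightarrow{\ \sigma\ }&C\end{array}$$

**Step 1: the map $s$, and its finiteness.** The closed immersion $X^r\times G/T\to X^n\times G/T$ which repeats $x_i$ exactly $\nu_i$ times is $\mathfrak S_\nu$-equivariant, where $\mathfrak S_\nu$ acts on the source through $G/T$: permuting equal coordinates does nothing. So it descends to $s:D=(X^r\times G/T)/\mathfrak S_\nu\to(X^n\times G/T)/\mathfrak S_n=S$, which attaches the point $x_i$ to all lines in the $i$-th block. All these schemes are affine. $\mathcal O(X^n\times G/T)$ is a finite module over the invariant ring $\mathcal O(S)$, hence so is its quotient $\mathcal O(X^r\times G/T)$, and hence so is the $\mathcal O(S)$-submodule $\mathcal O(D)$. So $s$ is finite.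

**Step 2: the map $\tau$.** Let $F^{\rm std}$ be the standard flag and
$$\tau(x,gN_\nu)=\big(a\mapsto g\operatorname{diag}(a(x_1)I_{\nu_1},\dots,a(x_r)I_{\nu_r})g^{-1},\ gF^{\rm std},\ x\big).$$
It is well defined, because $N_\nu\subset L$ centralizes block scalar matrices and fixes $F^{\rm std}$. Clearly $q\tau=\sigma s$ and $e\tau=e_D$.

**Step 3: the coefficients come from $X^r$.** Put $\mathcal A=h_!\Lambda\in D(X^r)$. Then $e^*\mathcal A$ is the extension by zero of $\Lambda_{E^\circ}$ to $E_\nu$, and $\tau^*e^*\mathcal A=e_D^*\mathcal A$. As $q$ is proper and $E^\circ=q^{-1}(C_\nu)$, Fact C gives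
$$Rq_*e^*\mathcal A=j_{\nu!}q^\circ_*\Lambda=j_{\nu!}\mathcal L .\tag{4}$$
So the extension by zero on $C$ has become the pullback of a complex on $X^r$, and $X^r$ is the base for our contractions.

**Step 4: the base change map is an isomorphism.** The square is not cartesian. Still, it gives a map
$$\beta:\sigma^*Rq_*e^*\mathcal A\to Rs_*\tau^*e^*\mathcal A,$$
adjoint to $Rq_*e^*\mathcal A\to Rq_*R\tau_*\tau^*e^*\mathcal A=R\sigma_*Rs_*\tau^*e^*\mathcal A$. We check that $\beta$ is an isomorphism on stalks. By proper base change for $q$ and $s$, the stalk of $\beta$ at $y\in S(k)$ is the pullback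
$$R\Gamma(q^{-1}(\sigma(y)),e^*\mathcal A)\to R\Gamma(s^{-1}(y),\tau^*e^*\mathcal A)$$
along $\tau:s^{-1}(y)\to q^{-1}(\sigma(y))$.

If $\sigma(y)\notin C_\nu$, then $q^{-1}(\sigma(y))$ does not meet $E^\circ$, so $e^*\mathcal A$ vanishes on it and both sides are $0$.

If $\sigma(y)\in C_\nu$, both fibres are, up to nilpotents, finite sets of points, contained in $E^\circ$ and $\tau^{-1}(E^\circ)$, where the coefficients are $\Lambda$. So it is enough that $\tau:s^{-1}(y)\to q^{-1}(\sigma(y))$ is bijective. Write $y=\{(L_j,y_j)\}$. A point of $s^{-1}(y)$ is a tuple $x$ with a tuple of blocks such that $\sum\nu_i[x_i]=\sum_j[y_j]$. Since the $y_j$ take exactly $r$ distinct values, $x$ is an ordering of these values with $x_i$ of multiplicity $\nu_i$, and the $i$-th block must be $\{L_j:y_j=x_i\}$. Each such ordering occurs exactly once. By Step 4 of Section 6 the points of $q^{-1}(\sigma(y))$ correspond, via $x$, to the same orderings. Since $\tau$ preserves $x$, it is bijective.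

**Step 5: (3) is a statement about $\tau^*$.** By the definition of $\beta$ as an adjoint, the composite
$$Rq_*e^*\mathcal A\to R\sigma_*\sigma^*Rq_*e^*\mathcal A\xrightarrow{R\sigma_*\beta}R\sigma_*Rs_*\tau^*e^*\mathcal A$$
is $Rq_*$ of the unit $e^*\mathcal A\to R\tau_*\tau^*e^*\mathcal A$. Take cohomology over $C$ and use (4). The first arrow becomes the map in (3), and the second becomes the isomorphism $H^*(S,\sigma^*Rq_*e^*\mathcal A)\cong H^*(S,Rs_*\tau^*e^*\mathcal A)=H^*(D,e_D^*\mathcal A)$ given by $\beta$. The composite becomes
$$\tau^*:H^*(E_\nu,e^*\mathcal A)\to H^*(D,e_D^*\mathcal A).\tag{5}$$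
So (3) holds if and only if (5) is an isomorphism.

## 8. $E_\nu$ and $D$ are both acyclic over $\mathrm{Fl}\times X^r$

Let $\pi:E_\nu\to\mathrm{Fl}\times X^r$, $(\rho,F,x)\mapsto(F,x)$, and let $b:D\to\mathrm{Fl}\times X^r$ be induced by $G/N_\nu\to G/P$. Then $\pi\tau=b$. Proving that $\pi$ and $b$ are acyclic makes (5) an isomorphism.

**Step 1: $\pi$ is acyclic.** This is local on $\mathrm{Fl}=G/P$. Over an open $O$ on which $G\to G/P$ has a section, conjugating by the section gives $E_\nu|_O\cong O\times E_P$ over $O\times X^r$. Here $E_P$ is the set of $(\rho,x)$ such that all $\rho(a)$ are block upper triangular, with $i$-th diagonal block a module structure supported at $x_i$. Taking diagonal blocks defines a map over $X^r$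
$$E_P\to Q_{\nu_1}\times\dots\times Q_{\nu_r},$$
with a section given by block diagonal matrices. Let $H(t,\cdot)$ multiply the $(i,j)$ block of $\rho(a)$, $i\le j$, by $t^{j-i}$. For $t\ne0$ this is conjugation by $\operatorname{diag}(t^{-1}I_{\nu_1},t^{-2}I_{\nu_2},\dots,t^{-r}I_{\nu_r})$. For $t=0$ it is the block diagonal part, which is again an algebra map. So $H:\mathbb A^1\times E_P\to E_P$ is a morphism that preserves the diagonal blocks and $x$, is the identity at $t=1$, and is the section composed with the map to $\prod Q_{\nu_i}$ at $t=0$. By Lemma 4, $E_P\to\prod Q_{\nu_i}$ is universally acyclic.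

The map $\prod Q_{\nu_i}\to X^r$ is a composite of base changes of the maps $p:Q_{\nu_i}\to X$: replace one factor $Q_{\nu_i}$ by $X$ at a time. By Proposition 6 and Lemma 3(i) it is universally acyclic. Hence $E_P\to X^r$ is universally acyclic, and so is its base change $O\times E_P\to O\times X^r$.

**Step 2: $b$ is acyclic.** Over $O$ as above, $b$ is the projection $O\times P/N_\nu\times X^r\to O\times X^r$. Let $U$ be the unipotent radical of $P$. As a variety $P=U\times L$, with $N_\nu\subset L$ acting on the right only through $L$, so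
$$P/N_\nu\cong U\times L/N_\nu=U\times\prod_i\mathrm{GL}_{\nu_i}/N_{\nu_i}.$$
Since $U$ is an affine space, Fact D removes it. Lemma 5, applied once for each $i$ (with $\nu_i\le n$, and the remaining factors put into the base), removes the rest. The composite is acyclic by Lemma 3(i).

**Step 3: end of the proof of Theorem 1.** Let $\mathrm{pr}:\mathrm{Fl}\times X^r\to X^r$ be the projection. Then $\pi^*\mathrm{pr}^*\mathcal A=e^*\mathcal A$ and $b^*\mathrm{pr}^*\mathcal A=e_D^*\mathcal A$. Since $\pi$ is acyclic, $\mathrm{pr}^*\mathcal A\to R\pi_*\pi^*\mathrm{pr}^*\mathcal A$ is an isomorphism, and similarly for $b$. So the two maps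
$$\pi^*:H^*(\mathrm{Fl}\times X^r,\mathrm{pr}^*\mathcal A)\to H^*(E_\nu,e^*\mathcal A),\qquad b^*=\tau^*\pi^*:H^*(\mathrm{Fl}\times X^r,\mathrm{pr}^*\mathcal A)\to H^*(D,e_D^*\mathcal A)$$
are isomorphisms. Hence $\tau^*$ in (5) is an isomorphism. By Section 7 this gives (3), which gives (2) for the chosen $\nu$. As $\nu$ was arbitrary, Step 3 of Section 6 gives Theorem 1. In particular, taking $\Lambda=\mathbb Q_\ell$, the conjecture is true: for every algebraically closed field $k$, every affine $k$-scheme $X$ of finite type and every $n\ge1$, $\sigma$ induces isomorphisms $H^i_{\rm et}(C_n(X),\mathbb Q_\ell)\cong H^i_{\rm et}(S_n(X),\mathbb Q_\ell)$ for all $i$. $\blacksquare$
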